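# Conjugacy of minimal compact systems is a complete orbit equivalence relation

## Zero-dimensional minimal systems and their clopen algebras

A **minimal compact system** is a pair $(X,T)$ where $X$ is a compact metrizable space, $T:X\to X$ is a homeomorphism, and every orbit $\{T^nx:n\in\mathbb Z\}$ is dense in $X$. Two systems $(X,T)$ and $(Y,R)$ are **conjugate** if there is a homeomorphism $f:X\to Y$ with $f\circ T=R\circ f$. We ask how hard it is to decide whether two minimal compact systems are conjugate. To make this a question of descriptive set theory, we put all systems into one space.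

Let $Q=[0,1]^{\mathbb N}$ with the metric $\rho(u,u')=\sum_{i\ge1}2^{-i}|u_i-u_i'|\le1$. Let $\Omega=Q^{\mathbb Z}$ with the shift $(Sx)_n=x_{n+1}$. For a compact metrizable space $Z$, let $\mathcal K(Z)$ be the space of compact subsets of $Z$ with the Vietoris topology. Its subbasic open sets are $\{K:K\subseteq O\}$ and $\{K:K\cap O\ne\emptyset\}$ for $O\subseteq Z$ open. We use two facts.

* The sets $\{K:K\cap O\neq\emptyset\}$ generate the Borel sets. Indeed, put $O_n=\{z:\mathrm{dist}(z,Z\setminus O)<1/n\}$. For compact $K$ we have $K\subseteq O$ iff $K\cap O_n=\emptyset$ for some $n$ (if $O=Z$ the condition is vacuous), and $\mathcal K(Z)$ is second countable.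
* If $f:Z\to Z'$ is continuous, then $K\mapsto f(K)$ is continuous.

If $(X,T)$ is a minimal compact system and $\eta:X\to Q$ is an embedding, then $x\mapsto(\eta(T^nx))_{n\in\mathbb Z}$ is a conjugacy of $(X,T)$ with a closed $S$-invariant subset of $\Omega$. So let $\mathcal M$ be the set of nonempty closed $S$-invariant $X\subseteq\Omega$ on which $S$ is minimal. It is Borel in $\mathcal K(\Omega)$. Indeed, $S(X)=X$ is a closed condition. Given it, minimality says that for each $U$ in a countable base, either $X\cap U=\emptyset$ or $X\subseteq\bigcup_{|n|\le N}S^nU$ for some $N$ (one direction is compactness; in the other, $x\in S^nU$ means $S^{-n}x\in U$). Thus $\mathcal M$ is a standard Borel space, and conjugacy is an equivalence relation on it.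

**Borel reductions.** For equivalence relations $\mathcal E$ on $X$ and $\mathcal F$ on $Y$, both standard Borel spaces, write $\mathcal E\le_B\mathcal F$ if there is a Borel map $f:X\to Y$ with $x\,\mathcal E\,x'\iff f(x)\,\mathcal F\,f(x')$.

*Example.* A finite minimal system is one cycle, and two cycles are conjugate iff they have the same number of points. So on the finite members of $\mathcal M$, the map $X\mapsto|X|$ reduces conjugacy to equality on $\mathbb N$. It is Borel, since $|X|\ge q$ iff $X$ meets each of some $q$ pairwise disjoint basic open sets.

**Orbit equivalence relations.** An orbit equivalence relation is the relation "same orbit" of a Borel action of a Polish group $G$ on a standard Borel space; we call it a $G$-orbit equivalence relation. It is **complete** (and this term applies to any equivalence relation) if it is Borel reducible to some orbit equivalence relation and every orbit equivalence relation is Borel reducible to it.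

*Example.* Let $S_\infty$ be the group of permutations of $\mathbb N$. It acts on the space of structures with universe $\mathbb N$ in a fixed countable relational language, by transport of structure. The orbit equivalence relation is isomorphism.

We shall use the following theorem from Hjorth's book *Classification and Orbit Equivalence Relations* (2000).

**(H)** Some orbit equivalence relation is not Borel reducible to any $S_\infty$-orbit equivalence relation.

Here is the easy case. A compact metrizable space is *zero-dimensional* if its clopen sets form a base.

**Proposition 1.** On the Borel set of zero-dimensional $X\in\mathcal M$, conjugacy is Borel reducible to an $S_\infty$-orbit equivalence relation, hence is not complete.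

*Proof.* The plan is to replace $X$ by its algebra of clopen sets with the automorphism induced by $S$, and to code this as a structure on a fixed countable set.

**Step 1: name clopen sets by a countable list.** Let $\mathcal U$ be a countable base of $\Omega$ that is closed under finite unions and contains $\emptyset$. Let $X\subseteq\Omega$ be compact and let $C=O\cap X$ be clopen in $X$, with $O$ open in $\Omega$. Cover the compact set $C$ by finitely many members of $\mathcal U$ contained in $O$, and let $U$ be their union. Then $C\subseteq U\subseteq O$, so $U\cap X=C$. Hence every clopen subset of $X$ is $U\cap X$ for some $U\in\mathcal U$, and $U$ may be taken inside any prescribed open set containing $C$.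

Say that $U''\in\mathcal U$ *complements* $U\in\mathcal U$ in $X$ if $X\subseteq U\cup U''$ and $X\cap U\cap U''=\emptyset$. For fixed $U,U''$ this is a Borel condition on $X$. The set $U\cap X$ is clopen in $X$ iff some $U''\in\mathcal U$ complements $U$, so this too is Borel in $X$.

**Step 2: zero-dimensionality is Borel.** I claim that $X$ is zero-dimensional iff for each $n$ there are finitely many $U_1,\dots,U_r\in\mathcal U$ of diameter $<1/n$ that cover $X$ and have $U_i\cap X$ clopen in $X$. If this holds, every point has clopen neighborhoods of arbitrarily small diameter. Conversely, a zero-dimensional $X$ has a finite cover by clopen sets of diameter $<1/(3n)$. Each nonempty one lies in an open subset of $\Omega$ of diameter $<1/n$ (its $\frac1{9n}$-neighborhood), and by Step 1 it is $U\cap X$ with $U$ inside that open set. The condition is Borel in $X$.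

**Step 3: the structure.** For zero-dimensional $X\in\mathcal M$ let $\mathfrak A_X$ be the structure with universe $(\mathcal U\sqcup\{*\})\times\mathbb N$ and the following relations.

* $\mathrm{Clp}(U,n)$: $U\in\mathcal U$ and $U\cap X$ is clopen in $X$.
* $\mathrm{Inc}((U,n),(U',n'))$: both are in $\mathrm{Clp}$ and $U\cap X\subseteq U'\cap X$.
* $\mathrm{Sh}((U,n),(U',n'))$: both are in $\mathrm{Clp}$ and $S(U\cap X)=U'\cap X$.

The map $X\mapsto\mathfrak A_X$ is Borel. For $\mathrm{Clp}$ this is Step 1. For $\mathrm{Inc}$: inclusion holds iff some $U''$ complementing $U'$ has $X\cap U\cap U''=\emptyset$. For $\mathrm{Sh}$, note $S(U\cap X)=S(U)\cap X$ because $S(X)=X$. The inclusion $S(U)\cap X\subseteq U'$ holds iff some $U''$ complementing $U'$ has $X\cap S(U)\cap U''=\emptyset$. If $V$ complements $U$, then $S(V)\cap X$ is the complement of $S(U)\cap X$ in $X$; so $U'\cap X\subseteq S(U)$ iff some $V$ complementing $U$ has $X\cap U'\cap S(V)=\emptyset$. All these are Borel conditions.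

**Step 4: $\mathfrak A_X\cong\mathfrak A_Y$ iff $X,Y$ are conjugate.** Modulo the equivalence "$\mathrm{Inc}$ in both directions", the set $\mathrm{Clp}$ becomes the clopen algebra of $X$ with its inclusion order, and $\mathrm{Sh}$ becomes the graph of $C\mapsto S(C)$. So an isomorphism $\mathfrak A_X\cong\mathfrak A_Y$ induces an isomorphism of clopen algebras that commutes with the maps induced by $S$. Conversely, such an isomorphism lifts to the structures: because of the factor $\mathbb N$, every clopen set is named by infinitely many elements, and because of $*$, the complement of $\mathrm{Clp}$ is infinite. So we may choose bijections between corresponding countably infinite classes and between the complements.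

By Stone duality, an isomorphism $\varphi$ of the clopen algebras is $C\mapsto f(C)$ for a unique homeomorphism $f:X\to Y$. If $\varphi$ commutes with $S$, then $f(S(C))=S(f(C))$ for all clopen $C$. Points are intersections of clopen sets, so $fS=Sf$. Conversely a conjugacy induces such a $\varphi$.

Thus conjugacy on this class is Borel reducible to isomorphism of countable structures, an $S_\infty$-orbit equivalence relation. If it were complete, every orbit equivalence relation would be Borel reducible to an $S_\infty$-orbit equivalence relation, against (H). $\square$

What changes for general $X$? If $X$ is connected, its only clopen sets are $\emptyset$ and $X$, and $\mathfrak A_X$ remembers nothing. Take the rotations $z\mapsto e^{2\pi i\alpha}z$ of the circle with $\alpha$ irrational. They all have the same clopen data. But rotations by $\alpha$ and $\beta$ are conjugate only if $e^{2\pi i\beta}=e^{\pm2\pi i\alpha}$. To see this, call $\lambda$ an eigenvalue if $h\circ T=\lambda h$ for some continuous $h\ne0$; the set of eigenvalues is a conjugacy invariant. For the rotation by $\alpha$, comparing Fourier coefficients gives $\hat h(n)e^{2\pi in\alpha}=\lambda\hat h(n)$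 for all $n$, so the eigenvalues are exactly the powers of $e^{2\pi i\alpha}$. A conjugacy makes the infinite cyclic groups generated by $e^{2\pi i\alpha}$ and $e^{2\pi i\beta}$ equal, hence $e^{2\pi i\beta}=e^{\pm2\pi i\alpha}$.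

## Positive dimension: Sabok's conjecture and a sandwich theorem

The following statement is posed as a conjecture of Sabok in Ruiwen Li and Bo Peng, "Isomorphism of pointed minimal systems is not classifiable by countable structures", arXiv:2401.11310 (2024). It is true.

**Theorem 2.** The conjugacy relation on $\mathcal M$ is a complete orbit equivalence relation.

We prove more. *Flip conjugacy* of $X,Y$ means that $(X,S)$ is conjugate to $(Y,S)$ or to $(Y,S^{-1})$. *Topological orbit equivalence* means that some homeomorphism $X\to Y$ carries orbits onto orbits. A continuous surjection $\pi:X\to B$ between minimal systems that intertwines the two homeomorphisms is an **almost one-to-one extension** if the points $x$ with $\pi^{-1}(\pi(x))=\{x\}$ are dense in $X$. A *Cantor minimal system* is a minimal system on a Cantor set.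

**Theorem 3.** Let $\mathcal R$ be any equivalence relation on $\mathcal M$ such that conjugate systems are $\mathcal R$-related and $\mathcal R$-related systems have homeomorphic phase spaces. Then every orbit equivalence relation is Borel reducible to $\mathcal R$. Moreover the reduction can take values in almost one-to-one extensions of one fixed Cantor minimal system. In particular flip conjugacy and homeomorphism of phase spaces, restricted to $\mathcal M$, are complete orbit equivalence relations, and every orbit equivalence relation reduces to topological orbit equivalence on $\mathcal M$.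

The source of complexity is the following theorem of Zielinski (*The complexity of the classification problem of compact metric spaces*, Adv. Math. 291 (2016)).

**(Z)** The homeomorphism relation on nonempty compact subsets of $Q$ is a complete orbit equivalence relation.

If minimality were dropped, (Z) would give the lower bound at once: $(K,\mathrm{id})$ and $(K',\mathrm{id})$ are conjugate iff $K\cong K'$, where $\cong$ means homeomorphic. But $(K,\mathrm{id})$ is not minimal once $K$ has two points. We must hide $K$ inside a minimal system so that it can be recovered, and so that homeomorphic $K$'s give *conjugate* systems. The second demand is the hard one.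

## Extending conjugacies to the Hilbert cube

This section proves the upper bounds. A closed set $A$ in a Hilbert cube $H$ is a **Z-set** if for every $\varepsilon>0$ there is a continuous map $H\to H\setminus A$ within $\varepsilon$ of the identity. *Example.* If $A\subseteq Q$ is compact, then $A\times\{0\}$ is a Z-set in $Q\times[0,1]$: use $(u,t)\mapsto(u,\max(t,\varepsilon))$. We use a classical theorem.

**(A)** (Anderson) A homeomorphism between two Z-sets of the Hilbert cube extends to an autohomeomorphism of the cube.

**Proposition 4.** Conjugacy, flip conjugacy and homeomorphism of phase spaces on $\mathcal M$ are each Borel reducible to an orbit equivalence relation.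

*Proof.* The idea is to encode a system by the graph of its map, as a closed set on which the homeomorphism group of a Hilbert cube acts.

Let $Q'=\Omega\times[0,1]$, a Hilbert cube, and $G=\mathrm{Homeo}(Q')$, a Polish group. It acts continuously on $\mathcal K(Q'\times Q')$ by $h\cdot\Gamma=(h\times h)(\Gamma)$. For $X\in\mathcal M$ put
$$\Gamma_X=\{((x,0),(Sx,0)):x\in X\}.$$
The map $X\mapsto\Gamma_X$ is continuous, since $\Gamma_X$ is the image of $X$ under a fixed continuous map.

Suppose $h\cdot\Gamma_X=\Gamma_Y$. Projecting to the first factor gives $h(X\times\{0\})=Y\times\{0\}$, so $h(x,0)=(f(x),0)$ for a homeomorphism $f:X\to Y$. For $x\in X$ the pair $(h(x,0),h(Sx,0))=((f(x),0),(f(Sx),0))$ lies in $\Gamma_Y$, so $f(Sx)=Sf(x)$. Thus $X,Y$ are conjugate. Conversely, a conjugacy $f$ gives a homeomorphism $(x,0)\mapsto(f(x),0)$ between the Z-sets $X\times\{0\}$ and $Y\times\{0\}$. By (A) it extends to some $h\in G$. Since $fS=Sf$ and $f$ is onto $Y$, $h\cdot\Gamma_X=\Gamma_Y$. So conjugacy reduces to the orbit equivalence relation of $G$.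

For flip conjugacy, use $G\times\mathbb Z/2$, where $\mathbb Z/2$ swaps the two coordinates of $Q'\times Q'$; the swap commutes with every $h\times h$. The swap of $\Gamma_X$ is $\{((x,0),(S^{-1}x,0)):x\in X\}$, so by the same argument some $h\in G$ carries it to $\Gamma_Y$ iff there is a homeomorphism $f:X\to Y$ with $fS^{-1}=Sf$. For homeomorphism of phase spaces, let $G$ act on $\mathcal K(Q')$ and use $X\mapsto X\times\{0\}$. $\square$

## Oscillating functions over a Cantor system, and a counting obstruction

Now for the lower bound. We need a Borel way to list points of a compact set, from Kechris, *Classical Descriptive Set Theory*, Thm 12.13.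

**(S)** There are Borel maps $d_i:\mathcal K(Q)\setminus\{\emptyset\}\to Q$, $i\ge1$, with $d_i(M)\in M$ and $\{d_i(M)\}_i$ dense in $M$.

Here is a natural way to insert a compact set $M\subseteq Q$ into a minimal system. Take a Cantor minimal system $(W,S)$ and a point $w^*\in W$. Write $W\setminus\{w^*\}=\bigsqcup_{j\ge1}D_j$ with $D_j$ nonempty clopen sets shrinking to $w^*$. Let $F=d_{r(j)}(M)$ on $D_j$, where $r:\mathbb N\to\mathbb N$ takes every value infinitely often. As $w\to w^*$, the values $F(w)$ oscillate and accumulate at every point of $M$. The closure of $\{(w,(F(S^nw))_n)\}$, with $w$ off the orbit of $w^*$, is a system over $W$ in which $w^*$ has been blown up into a copy of $M$.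

Now let $g:M\to M'$ be a homeomorphism. A conjugacy that covers the identity of $W$ and acts by $g$ in the fiber over $w^*$ needs
$$\rho\big(g(d_{r(j)}(M)),\,d_{r(j)}(M')\big)\to0 .$$
Since $r$ repeats its values, this forces $g(d_i(M))=d_i(M')$ for all $i$. The selectors in (S) know nothing of $g$, so we cannot expect this.

The remedy for *this* trouble is to build relabelings into the base. Fix finite index sets $I_j$, not depending on $M$, with maps $s_j^M:I_j\to M$ whose images become dense in $M$ as $j\to\infty$. Fix $o_j\in I_j$. Let $\mathfrak P=\prod_j\mathrm{Sym}(I_j)$. Replace $W$ by $W\times\mathfrak P$ and put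
$$F_M(w,y)=s_j^M(y_j(o_j))\quad\text{for }w\in D_j .$$
For $\gamma\in\mathfrak P$, the left translation $\lambda_\gamma(w,y)=(w,\gamma y)$ turns the index $\iota=y_j(o_j)$ into $\gamma_j\iota$. If the dynamics on $W\times\mathfrak P$ multiplies $y$ on the *right*, it commutes with every $\lambda_\gamma$. So a conjugacy over $\lambda_\gamma$, acting by $g$ in the special fiber, will exist as soon as there are $\gamma_j\in\mathrm{Sym}(I_j)$ with
$$\max_{\iota\in I_j}\rho\big(s_j^{M'}(\gamma_j\iota),\,g(s_j^M(\iota))\big)\to0. \tag{1}$$

This is the point where the approach stops: (1) cannot be arranged for all $g$, however the lists are chosen.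

**Lemma 5 (counting obstruction).** Let $M\subseteq Q$ be a Cantor set, and let $s_j:I_j\to M$ be maps from finite sets such that every nonempty open subset of $M$ meets $s_j(I_j)$ for all large $j$. Then there is a homeomorphism $g:M\to M$ for which no $\gamma_j\in\mathrm{Sym}(I_j)$ satisfy (1) with $s^M_j=s^{M'}_j=s_j$.

*Proof.* Partition $M$ into nonempty clopen sets $V,V',V''$ and put $U=V\cup V'$. Nonempty clopen subsets of a Cantor set are Cantor sets, so there is a homeomorphism $g:M\to M$ with $g(V)=U$ and $g(V'\cup V'')=V''$. Suppose (1) holds. For large $j$ the maximum is smaller than the distance between $U$ and $V''$. Then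
$$s_j(\iota)\in V\iff g(s_j(\iota))\in U\iff s_j(\gamma_j\iota)\in U .$$
So $\gamma_j$ maps $\{\iota:s_j(\iota)\in V\}$ bijectively onto $\{\iota:s_j(\iota)\in U\}$. The second set has as many elements as the first plus the number of $\iota$ with $s_j(\iota)\in V'$. So no $s_j(\iota)$ lies in $V'$, which is false for large $j$. $\square$

Homeomorphisms do not preserve the number of listed points in a clopen set. The way out is to put into the fiber not $M$ but a space in which surplus indices have somewhere to go at small cost: the cone over $M$. An index over $x\in M$ at height $m/j$ may be moved to height $(m+1)/j$ with error $O(1/j)$. If level $m+1$ carries many more indices than all lower levels together, there is always room one level up. At the top, near the vertex, all points are close to each other and the counts no longer matter.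

## Cones over compact sets and the matching lemma

**Cones.** Let $E=Q\times[0,1]$ with $d((u,t),(u',t'))=\rho(u,u')+|t-t'|$. For nonempty compact $M\subseteq Q$, $x\in M$ and $t\in[0,1]$ let $[x,t]=((1-t)x,t)$ and
$$C(M)=\{[x,t]:x\in M,\ t\in[0,1]\}\subseteq E .$$
This set is compact. All $[x,1]$ are the same point, the *vertex* $v=(0,1)$. The map $(x,t)\mapsto[x,t]$ is a homeomorphism $M\times[0,1)\to C(M)\setminus\{v\}$, with inverse $(z,t)\mapsto(z/(1-t),t)$. Every point is joined to $v$ by a segment in $C(M)$, so $C(M)$ is connected, and it has more than one point. *Example:* the cone over one point is an arc, and the cone over two points is also an arc, two segments meeting in $v$. So the cone alone does not determine $M$. We deal with this later.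

Since $\rho((1-t)x,(1-t')x')\le(1-t)\rho(x,x')+|t-t'|\rho(x',0)$ and $\rho\le1$,
$$d([x,t],[x',t'])\le(1-t)\rho(x,x')+2|t-t'|. \tag{2}$$
In particular $d([x,t],[x',t'])\le3/j$ whenever $t,t'\ge1-1/j$.

**Index sets.** For $j\ge1$ put $a_{j,0}=1$, $a_{j,m+1}=j(a_{j,0}+\dots+a_{j,m})$, and
$$I_j=\{(i,m,l):1\le i\le j,\ 0\le m\le j,\ 1\le l\le a_{j,m}\}.$$
We read $i$ as "over the point $d_i(M)$", $m$ as the level, and $l$ as a counter. By definition $a_{j,m+1}$ is exactly the number of indices on levels $0,\dots,m$. For $j=1$ the $a$'s are $1,1$ and $|I_1|=2$. For $j=2$ they are $1,2,6$ and $|I_2|=2\cdot9=18$. Let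
$$s_j^M:I_j\to C(M),\quad s_j^M(i,m,l)=[d_i(M),m/j],\qquad \varepsilon_j(M)=\sup_{x\in M}\min_{i\le j}\rho(x,d_i(M)).$$
By density of $\{d_i(M)\}$ and compactness of $M$, $\varepsilon_j(M)\to0$.

A homeomorphism $g:M\to M'$ induces a homeomorphism $\hat g:C(M)\to C(M')$, $\hat g[x,t]=[g(x),t]$. (It is a well-defined continuous bijection because $C(M)$ is the quotient of $M\times[0,1]$ that collapses $M\times\{1\}$.)

*Example.* Let $j=3$, with $a$'s $1,3,12,48$. Let $M=\{p,q\}$ with $d_1,d_2,d_3=p,p,q$, and $M'=\{p',q'\}$ with list $p',q',q'$, and let $g(p)=p'$, $g(q)=q'$. On level $0$ two indices lie over $p$ but only one over $p'$, so level $0$ cannot be matched to level $0$. But both of them may go to any of the three indices $(1,1,l')$ on level $1$. On levels $0,1$ together $2+6=8$ indices lie over $p$, and they may use the twelve indices $(1,2,l')$. Levels $2$ and $3$ count as "near the vertex", and there everything may be matched with everything.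

We use Hall's marriage theorem: in a finite bipartite graph with sides $I,I'$, if $|N(A)|\ge|A|$ for every $A\subseteq I$, where $N(A)$ is the set of neighbors of $A$, then there is an injection $\gamma:I\to I'$ with $\iota$ adjacent to $\gamma(\iota)$ for all $\iota$. If $|I|=|I'|$ it is a bijection.

**Lemma 6 (matching).** Let $g:M\to M'$ be a homeomorphism. There are $\gamma_j\in\mathrm{Sym}(I_j)$ and $\delta_j\to0$ with
$$d\big(s_j^{M'}(\gamma_j\iota),\,\hat g(s_j^M(\iota))\big)\le\delta_j\qquad\text{for all }j\text{ and all }\iota\in I_j .$$

*Proof.* **Step 1: the graph.** Let $\omega_g(r)=\sup\{\rho(g(x),g(x')):\rho(x,x')\le r\}$; by uniform continuity $\omega_g(r)\to0$ as $r\to0$. Put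
$$\delta_j=\varepsilon_j(M')+\omega_g(\varepsilon_j(M))+3/j\ \to\ 0 .$$
Take two copies of $I_j$. Join $\iota$ in the first to $\iota'$ in the second, written $\iota\sim\iota'$, if $d(\hat g(s_j^M(\iota)),s_j^{M'}(\iota'))\le\delta_j$. We need a perfect matching.

**Step 2: three sources of edges.** They all follow from (2).

(a) Let $\iota=(i,m,l)$ with $m\le j-2$. Choose $i'\le j$ with $\rho(g(d_i(M)),d_{i'}(M'))\le\varepsilon_j(M')$. Then $\iota\sim(i',m+1,l')$ for all $l'\le a_{j,m+1}$, because the distance is at most $\varepsilon_j(M')+2/j$.

(b) Let $\iota'=(i',m',l')$ with $m'\le j-2$. Choose $i\le j$ with $\rho(d_i(M),g^{-1}(d_{i'}(M')))\le\varepsilon_j(M)$. Then $\rho(g(d_i(M)),d_{i'}(M'))\le\omega_g(\varepsilon_j(M))$, so $(i,m'+1,l)\sim\iota'$ for all $l\le a_{j,m'+1}$, the distance being at most $\omega_g(\varepsilon_j(M))+2/j$.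

(c) If $m,m'\ge j-1$, then $(i,m,l)\sim(i',m',l')$ always, the distance being at most $3/j$.

**Step 3: Hall's condition for low sets.** Let $A\ne\emptyset$ have all $m\le j-2$, and let $m_0$ be the largest level in $A$. Apply (a) to one element of level $m_0$:
$$|N(A)|\ge a_{j,m_0+1}=j(a_{j,0}+\dots+a_{j,m_0})\ge|A| .$$
By (b), symmetrically, $|N^*(D)|\ge|D|$ for every set $D$ on the second side with all $m'\le j-2$, where $N^*(D)$ denotes its neighbors on the first side. (For $D=\emptyset$ this is trivial.)

**Step 4: Hall's condition for the other sets.** Let $A$ contain an element with $m\ge j-1$. By (c), $N(A)$ contains all $\iota'$ with $m'\ge j-1$. So $D=I_j\setminus N(A)$ has all $m'\le j-2$, and $|N^*(D)|\ge|D|$ by Step 3. No element of $A$ has a neighbor in $D$, so $N^*(D)\cap A=\emptyset$. Hence $|A|\le|I_j|-|N^*(D)|\le|I_j|-|D|=|N(A)|$.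

Hall's theorem gives the bijection $\gamma_j$. (For $j=1$ all levels are $\ge j-1$ and only Step 4 occurs.) $\square$

## A minimal skew product with a profinite group

Next we need the base: minimal dynamics on $W\times\mathfrak P$ that commutes with all left translations. Fix $o_j\in I_j$ and let
$$P_j=\mathrm{Sym}(I_j),\qquad\mathfrak P=\prod_{j\ge1}P_j,\qquad P^{(k)}=P_1\times\dots\times P_k .$$
The compact group $\mathfrak P$ is nonabelian, since $|I_2|=18$. In particular no single rotation $y\mapsto yh$ of $\mathfrak P$ is minimal: the closure of $\{h^n\}$ is abelian. So the element by which we multiply must depend on $w$.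

**Lemma 7.** There are a Cantor minimal system $(W,S)$ and a continuous $c:W\to\mathfrak P$ such that $T(w,y)=(Sw,\,y\,c(w))$ is minimal on $B:=W\times\mathfrak P$.

*Proof.* We take $W\subseteq\mathfrak P^{\mathbb Z}$ with $S$ the shift and $c(w)=w_0$. Then $T^n(w,y)=(S^nw,\,y\,w_0w_1\cdots w_{n-1})$ for $n\ge0$. We build a point $\bar w$ that returns near itself with every prescribed product.

**Step 1: the words.** For a finite word $a$ over $\mathfrak P$ let $\ell(a)$ be its length and $\|a\|$ the product of its letters in order. We define words $\beta_k=u_kv_k$. Let $u_1=v_1$ be the one-letter word $1$. Given $\beta_k=u_kv_k$ and $h\in\mathfrak P$, let $a(h)$ be the letter $\|v_k\|^{-1}h\|u_k\|^{-1}$, so that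
$$\|v_k\|\,a(h)\,\|u_k\|=h. \tag{3}$$
Choose $h_1,\dots,h_r\in\mathfrak P$ such that the products $h_1h_2\cdots h_i$, $1\le i\le r$, project onto all of $P^{(k)}$. (List lifts $\tilde g_1,\dots,\tilde g_r$ of the elements of $P^{(k)}$, put $\tilde g_0=1$ and $h_i=\tilde g_{i-1}^{-1}\tilde g_i$.) Put
$$\beta_{k+1}=\beta_k\,a(1)\,\beta_k\,a(h_1)\,\beta_k\,a(h_2)\,\beta_k\cdots a(h_r)\,\beta_k,$$
$$u_{k+1}=\beta_k\,a(1)\,u_k,\qquad v_{k+1}=v_k\,a(h_1)\,u_kv_k\,a(h_2)\,u_kv_k\cdots a(h_r)\,u_kv_k .$$
Then $\beta_{k+1}=u_{k+1}v_{k+1}$, $u_k$ is a suffix of $u_{k+1}$, $v_k$ is a prefix of $v_{k+1}$, and both lengths tend to infinity. So there is a unique $\bar w\in\mathfrak P^{\mathbb Z}$ with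
$$\bar w|_{[-\ell(u_k),\,\ell(v_k))}=\beta_k\quad\text{for all }k,$$
where $v_k$ begins at position $0$. Let $W$ be the closure of the shift orbit of $\bar w$.

*Example.* Here $P_1=\{1,s\}$. For $k=1$ we have $a(h)=h$, and we may take $h_1=h_2=s$ (with $1$ in the other coordinates), since the products are $s$ and $1$. Then $u_2=1\,1\,1\,1$ and $v_2=1\,s\,1\,1\,s\,1\,1$. The first three letters of $v_2$ have product $s$, the first six have product $1$.

**Step 2: $W$ is minimal.** By induction, for $K\ge k$ the word $\beta_K$ has the form $\beta_kb_1\beta_kb_2\cdots b_q\beta_k$ with single letters $b_i$. Put $p_k=\ell(\beta_k)+1$. A window of length $2p_k$ of $\bar w$ lies well inside $\beta_K$ for large $K$. There copies of $\beta_k$ start every $p_k$ places, so one starts in the first half of the window and ends inside the window. Hence every window of length $2p_k$ of $\bar w$ contains $\beta_k$.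

The same holds for every $x\in W$. Write $x=\lim_iS^{n_i}\bar w$. In a given window the copy of $\beta_k$ in $S^{n_i}\bar w$ sits at one of finitely many offsets, so along a subsequence the offset is constant, and equality of letters passes to the limit. Thus for each $k$ some shift of $x$ agrees with $\bar w$ on $[-\ell(u_k),\ell(v_k))$. Letting $k\to\infty$, $\bar w$ lies in the orbit closure of $x$, which is therefore $W$.

**Step 3: $T$ is minimal.** The left translations $\lambda_g(w,y)=(w,gy)$ commute with $T$. Let $N\subseteq B$ be a minimal closed invariant set. Its projection to $W$ is nonempty, closed and $S$-invariant, hence $W$. So $(\bar w,y_0)\in N$ for some $y_0$. It suffices to show $\lambda_{y_0^{-1}}N=B$, so we may replace $N$ by this translate and assume $(\bar w,1)\in N$.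

Look at $v_{k+1}$, which begins at position $0$. For $1\le i\le r$, its structure shows that position $ip_k$ is the start of a copy of $v_k$ preceded by a copy of $u_k$. So $S^{ip_k}\bar w$ agrees with $\bar w$ on $[-\ell(u_k),\ell(v_k))$. By (3),
$$\bar w_0\cdots\bar w_{ip_k-1}=\prod_{t=1}^i\|v_k\|\,a(h_t)\,\|u_k\|=h_1\cdots h_i .$$
Let $g\in\mathfrak P$. For each $k$ choose $i$ with $h_1\cdots h_i\equiv g$ in $P^{(k)}$. The points $T^{ip_k}(\bar w,1)=(S^{ip_k}\bar w,h_1\cdots h_i)$ of $N$ converge to $(\bar w,g)$ as $k\to\infty$. So $(\bar w,g)\in N\cap\lambda_gN$. Both sets are minimal, so $\lambda_gN=N$, for every $g$. Given $(w,y)\in B$, there is $y'$ with $(w,y')\in N$, and then $(w,y)\in\lambda_{yy'^{-1}}N=N$. So $N=B$. As every nonempty closed invariant set contains a minimal one, and $B$ itself is minimal, we are done.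

**Step 4: $W$ is a Cantor set.** It is compact, metrizable and zero-dimensional, being a closed subset of $\mathfrak P^{\mathbb Z}$. Suppose $W$ is finite with $q$ points. Then $W$ is one cycle and $T^q$ acts on $\{\bar w\}\times\mathfrak P$ by $y\mapsto yh$ with $h=\bar w_0\cdots\bar w_{q-1}$. The set $\{\bar w\}\times\mathfrak P$ is open in $B$ and meets the orbit of $(\bar w,1)$ in $\{(\bar w,h^n):n\in\mathbb Z\}$. By minimality $\{h^n\}$ is dense in the nonabelian group $\mathfrak P$, which is impossible. So $W$ is infinite. An infinite minimal system has no isolated point: if $x$ were isolated, every orbit would contain $x$, so the space would be the orbit of $x$, all of its points would be isolated, and by compactness it would be finite. $\square$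

Note that $B$ is a Cantor set as well, being a product of a Cantor set with a compact metrizable zero-dimensional space. So $(B,T)$ is a Cantor minimal system. It is fixed from now on.

**The special fiber.** Fix $w^*\in W$. It is not periodic, as $W$ is infinite and minimal. Take clopen sets $W=V_0\supsetneq V_1\supsetneq\cdots$ forming a neighborhood base at $w^*$ and put $D_j=V_{j-1}\setminus V_j$. Then $W\setminus\{w^*\}=\bigsqcup_{j\ge1}D_j$ is a partition into nonempty clopen sets, and every neighborhood of $w^*$ contains all but finitely many $D_j$. If $w^k\to w^*$ and $w^k\in D_{j_k}$, then $j_k\to\infty$, because $w^k\in V_j$ eventually, for each $j$.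

Call $(w,y)\in B$ *special* if $w=w^*$. The special points form a closed set. For each $b\in B$ there is at most one $n$ with $T^nb$ special. Let $B_{reg}$ be the set of $(w,y)$ with $w\notin\{S^nw^*:n\in\mathbb Z\}$, that is, those $b$ for which no $T^nb$ is special. It is $T$-invariant, and dense because the complement of a countable set in a Cantor set is dense. The maps $\lambda_\gamma(w,y)=(w,\gamma y)$, $\gamma\in\mathfrak P$, commute with $T$ and preserve specialness.

## The extensions $X_M$ and their cone fibers

For nonempty compact $M\subseteq Q$ define
$$F_M:(W\setminus\{w^*\})\times\mathfrak P\to C(M),\qquad F_M(w,y)=s_j^M(y_j(o_j))\ \text{ if } w\in D_j .$$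
It is locally constant, since for $w\in D_j$ it depends only on $y_j$. Let $X_M$ be the closure in $B\times E^{\mathbb Z}$ of
$$\{(b,(F_M(T^nb))_{n\in\mathbb Z}):b\in B_{reg}\}.$$
It is invariant under $\tau:=T\times\text{shift}$ and its inverse. Let $\pi:X_M\to B$ be the projection.

The first lemma says exactly what the closure adds: at a special time, any point of the cone.

**Lemma 8.** $X_M$ is the set $X'$ of all $(b,e)\in B\times E^{\mathbb Z}$ such that, for all $n$: $e_n=F_M(T^nb)$ if $T^nb$ is not special, and $e_n\in C(M)$ if $T^nb$ is special.

*Proof.* **Step 1: $X_M\subseteq X'$.** The generating set lies in $X'$, so it suffices that $X'$ is closed. Let $(b^k,e^k)\in X'$ converge to $(b,e)$. All $e^k_n$ lie in the closed set $C(M)$, hence so does $e_n$. If $T^nb$ is not special, then $T^nb^k$ is not special for large $k$, and $e^k_n=F_M(T^nb^k)\to F_M(T^nb)$ by continuity of $F_M$. So $e_n=F_M(T^nb)$.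

**Step 2: $X'\subseteq X_M$.** Let $(b,e)\in X'$. If $b\in B_{reg}$, it is in the generating set. Otherwise some $T^nb$ is special. Both sets are $\tau$-invariant, so we may assume $n=0$, $b=(w^*,y)$ and $e_0=\kappa=[x,t]\in C(M)$. For each $j$ pick $i\le j$ with $\rho(x,d_i(M))\le\varepsilon_j(M)$ and $m$ with $|m/j-t|\le1/j$. By (2), $[d_i(M),m/j]$ is within $\varepsilon_j(M)+2/j$ of $\kappa$. So there are $j_k\to\infty$ and $\iota_k\in I_{j_k}$ with $s^M_{j_k}(\iota_k)\to\kappa$.

Choose $w^k\in D_{j_k}$ off the countable orbit of $w^*$; this is possible since $D_{j_k}$ is a nonempty open subset of a Cantor set, hence uncountable. Choose $y^k\in\mathfrak P$ with $y^k_i=y_i$ for $i\ne j_k$ and with $y^k_{j_k}$ a permutation sending $o_{j_k}$ to $\iota_k$. Put $b^k=(w^k,y^k)\in B_{reg}$. Since $j_k\to\infty$, $w^k\to w^*$ and $y^k\to y$, so $b^k\to b$. Now $F_M(b^k)=s^M_{j_k}(\iota_k)\to\kappa=e_0$. For $n\ne0$ the point $T^nb$ is not special, so $F_M(T^nb^k)\to F_M(T^nb)=e_n$. Hence $(b,e)\in X_M$. $\square$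

*Example.* If $M$ is a single point, then $C(M)$ is an arc. Each point of $B$ lying over the orbit of $w^*$ is blown up into an arc, and nothing else changes.

**Lemma 9.** $(X_M,\tau)$ is minimal, and $\pi$ is an almost one-to-one extension of $(B,T)$. Every connected component of $X_M$ is a point or is homeomorphic to $C(M)$, and the latter kind occurs.

*Proof.* By Lemma 8, the fiber of $\pi$ over $b\in B_{reg}$ is one point. If $T^nb$ is special, for the unique such $n$, then the fiber over $b$ is homeomorphic to $C(M)$ via $e\mapsto e_n$, all other coordinates being determined by $b$. So $\pi$ is onto.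

*Minimality.* Let $Z\subseteq X_M$ be an orbit closure. Then $\pi(Z)$ is closed, nonempty and invariant, so $\pi(Z)=B$. Thus $Z$ contains the only point over each $b\in B_{reg}$. These points are dense in $X_M$ by definition, so $Z=X_M$. The same density says that $\pi$ is almost one-to-one.

*Components.* $B$ is totally disconnected, so a connected subset of $X_M$ lies in one fiber. The fibers are connected. So the components are exactly the fibers. The fiber over $(w^*,y)$ is a copy of $C(M)$. $\square$

Now the matching lemma pays off.

**Lemma 10.** If $M\cong M'$, then $(X_M,\tau)$ and $(X_{M'},\tau)$ are conjugate.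

*Proof.* Let $g:M\to M'$ be a homeomorphism. Take $\hat g$, $\gamma_j$, $\delta_j$ as in Lemma 6 and put $\gamma=(\gamma_j)_j\in\mathfrak P$. The conjugacy applies the relabeling $\lambda_\gamma$ to the base and $\hat g$ to the coordinate at the special time.

**Step 1: the map.** Define $\Theta(b,e)=(\lambda_\gamma b,e')$ with
$$e'_n=F_{M'}(\lambda_\gamma T^nb)\ \text{ if }T^nb\text{ is not special},\qquad e'_n=\hat g(e_n)\ \text{ if }T^nb\text{ is special}.$$
Since $\lambda_\gamma T^nb=T^n\lambda_\gamma b$ and $\lambda_\gamma$ preserves specialness, Lemma 8 for $M'$ shows $\Theta(X_M)\subseteq X_{M'}$. The definition is invariant under time shifts, so $\Theta\tau=\tau\Theta$. It is bijective: the inverse is defined in the same way from $\lambda_\gamma^{-1}$, $F_M$ and $\hat g^{-1}$.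

**Step 2: continuity.** Let $(b^k,e^k)\to(b,e)$ in $X_M$. By equivariance it suffices to show $e'^k_0\to e'_0$; the coordinate $n$ is then the coordinate $0$ of the sequence $\tau^n(b^k,e^k)$.

If $b$ is not special, then $b^k$ is not special for large $k$, and $F_{M'}\circ\lambda_\gamma$ is continuous at $b$.

Let $b$ be special. For those $k$ with $b^k$ special, $e'^k_0=\hat g(e^k_0)$. For the other $k$ write $b^k=(w^k,y^k)$ with $w^k\in D_{j_k}$, and $\iota_k=y^k_{j_k}(o_{j_k})$. If there are infinitely many of them, then $j_k\to\infty$ along them, because $w^k\to w^*$. We have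
$$e^k_0=s^M_{j_k}(\iota_k),\qquad e'^k_0=F_{M'}(w^k,\gamma y^k)=s^{M'}_{j_k}(\gamma_{j_k}\iota_k),$$
so $d(e'^k_0,\hat g(e^k_0))\le\delta_{j_k}\to0$ by Lemma 6. In both cases $\hat g(e^k_0)\to\hat g(e_0)$, so $e'^k_0\to\hat g(e_0)=e'_0$.

A continuous bijection of compact metrizable spaces is a homeomorphism. $\square$

**Lemma 11 (Borel coding).** There is a Borel map $M\mapsto\widetilde X_M\in\mathcal M$, defined for nonempty compact $M\subseteq Q$, such that $(\widetilde X_M,S)$ is conjugate to $(X_M,\tau)$.

*Proof.* **Step 1: moving into $\Omega$.** Fix an embedding $\eta:B\to Q$ and a homeomorphism $Q\times E=Q\times Q\times[0,1]\cong Q$ obtained by re-indexing coordinates. Then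
$$\Xi(b,e)=\big((\eta(T^nb),e_n)\big)_{n\in\mathbb Z}$$
is a continuous injection of the compact space $B\times E^{\mathbb Z}$ into $(Q\times E)^{\mathbb Z}\cong\Omega$ that intertwines $\tau$ with $S$. So $\widetilde X_M:=\Xi(X_M)\in\mathcal M$ is conjugate to $X_M$.

**Step 2: Borelness.** Fix $b^\circ\in B_{reg}$. By minimality $X_M$ is the closure of the orbit of the point over $b^\circ$, that is, of the points
$$x_m(M)=\big(T^mb^\circ,\,(F_M(T^{m+n}b^\circ))_{n\in\mathbb Z}\big),\qquad m\in\mathbb Z .$$
Write $T^kb^\circ=(w,y)$ with $w\in D_j$ and $y_j(o_j)=(i,p,l)$. Then $F_M(T^kb^\circ)=[d_i(M),p/j]$, with $i,p,j$ depending only on $k$ and not on $M$. Since $d_i$ is Borel, each $x_m$ is a Borel function of $M$. For open $O$,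
$$\{M:X_M\cap O\ne\emptyset\}=\bigcup_m\{M:x_m(M)\in O\}$$
is Borel, so $M\mapsto X_M$ is Borel. Composing with the continuous map $X\mapsto\Xi(X)$ finishes the proof. $\square$

## Marking a space by isolated points so that its cone remembers it

From $X_M$ we can recover $C(M)$ as a component, but $C(M)$ need not determine $M$: one point and two points have homeomorphic cones. So we first replace $K$ by a space $M_K$ in which $K$ is the set of limits of a sequence of isolated points. In the cone, each isolated point gives a free end of an arc, and the ends are visible topologically.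

For nonempty compact $K\subseteq Q$ let
$$M_K=(K\times\{0\})\cup J_K,\qquad J_K=\{(d_i(K),1/j):1\le i\le j\}\ \subseteq\ Q\times[0,1]\cong Q .$$
There are finitely many points of $J_K$ at each height $1/j$, and at least one. So $J_K$ is countably infinite, its points are isolated in $M_K$, and its accumulation points lie in $K\times\{0\}$; in particular $M_K$ is compact. Conversely each $(k,0)$ with $k\in K$ is an accumulation point of $J_K$: pick $d_i(K)$ close to $k$ and then $j\ge i$ large. Thus $K\times\{0\}$ is exactly the set of accumulation points of $J_K$, and $M_K=\overline{J_K}$. For open $O$, $M_K\cap O\neq\emptyset$ iff some $(d_i(K),1/j)$ with $i\le j$ lies in $O$. So $K\mapsto M_K$ is Borel.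

*Example.* If $K$ is one point, $M_K$ is a convergent sequence with its limit.

**Lemma 12.** If $K\cong K'$, then $M_K\cong M_{K'}$.

*Proof.* Identify $K$ with $K\times\{0\}$, let $g:K\to K'$ be a homeomorphism, and write $\mathrm{dist}$ for the metric $d$ on $Q\times[0,1]$. Enumerate $J_K=\{p_n\}$ and $J_{K'}=\{p'_n\}$ without repetition. Let $k_n\in K$ and $k'_n\in K'$ be points nearest to $p_n$ and $p'_n$. Then $\mathrm{dist}(p_n,k_n)$ is at most the height of $p_n$, so $\mathrm{dist}(p_n,k_n)\to0$, and likewise $\mathrm{dist}(p'_n,k'_n)\to0$.

**Step 1: back and forth.** We build a bijection $\sigma:\mathbb N\to\mathbb N$ in stages $q=1,2,\dots$, one pair per stage. At odd $q$, take the least $n$ not yet in the domain and let $\sigma(n)$ be an unused $n'$ with $\mathrm{dist}(p'_{n'},g(k_n))<1/q$. At even $q$, take the least unused $n'$, choose $n$ not yet in the domain with $\mathrm{dist}(p_n,g^{-1}(k'_{n'}))<1/q$, and put $\sigma(n)=n'$. The choices are possible because every point of $K'$ is an accumulation point of $J_{K'}$, and every point of $K$ one of $J_K$, so infinitely many candidates exist.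

**Step 2: continuity.** Extend $g$ by $p_n\mapsto p'_{\sigma(n)}$. This is a bijection $M_K\to M_{K'}$. It is continuous at the isolated points $p_n$, and along sequences in $K$. Let $p_{n_i}\to k\in K$. Since the $p_n$ are isolated, $n_i\to\infty$. So $k_{n_i}\to k$, the stages $q_i$ at which the $n_i$ were matched tend to infinity, and $\sigma(n_i)\to\infty$. Along odd stages, $\mathrm{dist}(p'_{\sigma(n_i)},g(k_{n_i}))<1/q_i\to0$ and $g(k_{n_i})\to g(k)$, so $p'_{\sigma(n_i)}\to g(k)$. Along even stages, $\mathrm{dist}(p_{n_i},g^{-1}(k'_{\sigma(n_i)}))<1/q_i\to0$, so $g^{-1}(k'_{\sigma(n_i)})\to k$ and $k'_{\sigma(n_i)}\to g(k)$. Since $\mathrm{dist}(p'_n,k'_n)\to0$, also $p'_{\sigma(n_i)}\to g(k)$. So the extension is a continuous bijection of compact metrizable spaces, hence a homeomorphism. $\square$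

**Lemma 13.** If $C(M_K)\cong C(M_{K'})$, then $K\cong K'$.

*Proof.* Write $M=M_K$ and $C=C(M)$. Call $x\in C$ an *end* if some neighborhood of $x$ is homeomorphic to $[0,1)$ with $x\mapsto0$. The images of $[0,\varepsilon)$ show that an end has arbitrarily small connected neighborhoods $N$ with $N\setminus\{x\}$ connected.

**Step 1: the ends are exactly the points $[p,0]$ with $p\in J_K$.** Recall $C\setminus\{v\}\cong M\times[0,1)$, an open subset of $C$.

* $[p,0]$ with $p\in J_K$ is an end, since $\{p\}\times[0,\tfrac12)$ is open in $M\times[0,1)$.
* $[p,t]$ with $p\in J_K$, $0<t<1$, lies in the open arc $\{p\}\times(0,1)$. A connected neighborhood $N$ inside this arc is an interval with $[p,t]$ in its interior, so $N\setminus\{[p,t]\}$ is disconnected. It is not an end.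
* $[k,t]$ with $k\in K\times\{0\}$, $0\le t<1$. Suppose $N\subseteq C\setminus\{v\}$ is a connected neighborhood. Points $p\in J_K$ close to $k$ have $[p,t]\in N$. So the projection of $N$ to $M$ is a connected set containing $k$ and some $p\in J_K$. But $\{p\}$ is clopen in $M$, a contradiction. It is not an end.
* $v$. Let $N$ be any neighborhood of $v$. Then $N\setminus\{v\}$ contains $[p,t]$ and $[p',t]$ for two distinct $p,p'\in J_K$ and $t<1$ close to $1$. Its projection to $M$ contains $p$ and $p'$, and $\{p\}$ is clopen in $M$, so $N\setminus\{v\}$ is disconnected. So $v$ is not an end.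

**Step 2: recovering $K$.** The map $x\mapsto[x,0]$ embeds $M$ in $C$, and $J_K$ is dense in $M$. So the closure of the set of ends is $\{[x,0]:x\in M\}$. Removing the ends leaves $\{[k,0]:k\in K\times\{0\}\}\cong K$. So $K$ is homeomorphic to "the closure of the set of ends, minus the ends" in $C(M_K)$. A homeomorphism $C(M_K)\to C(M_{K'})$ preserves this set, so $K\cong K'$. $\square$

## The reduction $K\mapsto\widetilde X_{M_K}$ and the proofs of Theorems 2 and 3

Define $\Phi(K)=\widetilde X_{M_K}\in\mathcal M$ for nonempty compact $K\subseteq Q$. It is Borel, as a composition of Borel maps (Lemma 11 and the remark before Lemma 12). Let $\mathcal R$ be as in Theorem 3.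

**Step 1: homeomorphic spaces have $\mathcal R$-related images.** If $K\cong K'$, then $M_K\cong M_{K'}$ by Lemma 12. By Lemma 10, $X_{M_K}$ and $X_{M_{K'}}$ are conjugate. So $\Phi(K)$ and $\Phi(K')$ are conjugate, and hence $\mathcal R$-related.

**Step 2: $\mathcal R$-related images come from homeomorphic spaces.** If $\Phi(K)\,\mathcal R\,\Phi(K')$, then the phase spaces are homeomorphic, so $X_{M_K}\cong X_{M_{K'}}$. A homeomorphism carries components with more than one point to such components. By Lemma 9 these exist, and they are all homeomorphic to $C(M_K)$ on one side and to $C(M_{K'})$ on the other. So $C(M_K)\cong C(M_{K'})$, and $K\cong K'$ by Lemma 13.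

**Step 3: conclusion.** So $\Phi$ is a Borel reduction of the homeomorphism relation on nonempty compact subsets of $Q$ to $\mathcal R$. By (Z), every orbit equivalence relation is Borel reducible to that relation, and hence to $\mathcal R$. By Lemmas 9 and 11, each $\Phi(K)$ is conjugate to $X_{M_K}$ and so is an almost one-to-one extension of the fixed Cantor minimal system $(B,T)$. This proves the first two claims of Theorem 3.

Conjugacy satisfies the hypothesis on $\mathcal R$. With the upper bound of Proposition 4 it is a complete orbit equivalence relation, which is Theorem 2. Flip conjugacy and homeomorphism of phase spaces satisfy the hypothesis as well, and they have upper bounds by Proposition 4, so they are complete on $\mathcal M$. Topological orbit equivalence is an equivalence relation on $\mathcal M$. It holds between conjugate systems, since a conjugacy carries orbits onto orbits, and it implies that the phase spaces are homeomorphic. So every orbit equivalence relation reduces to it. This proves Theorem 3. $\blacksquare$
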